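\title{Spectral rigidity of sets of primitive elements in free groups}

\begin{abstract}
A subset $S$ of the free group $F_N$ is spectrally rigid if a point of unprojectivized Outer space is determined by the translation lengths of the elements of $S$. We prove that for every $N\ge 2$ a set $S$ of primitive elements is spectrally rigid if and only if the projective classes of the counting currents of its elements are dense in $\mathbb M_N$, the closure of the set of all primitive classes in the space of projective geodesic currents. The main step is to find, for each nonempty open subset $U$ of $\mathbb M_N$, a free basis and a turn in the corresponding rose that no current in $\mathbb M_N\setminus U$ takes. Folding this turn gives a one-parameter family of trees with the same translation lengths on all elements whose classes lie in $\mathbb M_N\setminus U$. It follows that no set of primitive elements is a minimal spectrally rigid set, and that every rigid set of primitive elements contains infinitely many pairwise disjoint rigid subsets.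
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Rigid sets and currents}\label{subsec:question}

Throughout, $N\ge 2$ and $F_N$ is the free group of rank $N$. The unprojectivized Culler--Vogtmann Outer space $\mathrm{cv}_N$ is the set of minimal free discrete isometric actions of $F_N$ on $\mathbb R$-trees, up to $F_N$-equivariant isometry. Concretely, a tree $T\in\mathrm{cv}_N$ is the universal cover of a finite connected metric graph $\Gamma=T/F_N$ whose vertices have valence at least three and whose fundamental group is identified with $F_N$ up to conjugation (a \emph{marking}), and every such marked metric graph gives a point of $\mathrm{cv}_N$. The \emph{translation length} $\|g\|_T=\min_{p\in T}d_T(p,gp)$ of $g\ne1$ is the length of the immersed loop in $\Gamma$ that is freely homotopic to $g$. The function $\|\cdot\|_T\colon F_N\to\mathbb R$ determines $T$.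

How much of this function is needed? We say that $T$ and $T'$ \emph{agree on} $S\subseteq F_N$ if $\|g\|_T=\|g\|_{T'}$ for all $g\in S$, and that $S$ is \emph{spectrally rigid} if any two trees in $\mathrm{cv}_N$ that agree on $S$ are equal. Thus $F_N$ is spectrally rigid. A free basis is not: it determines the petal lengths of the rose that it marks, but it does not tell this rose from the other graphs that we construct in Section~\ref{subsec:example}.

Translation length does not change under conjugation or inversion, and $\|g^k\|_T=k\|g\|_T$ for $k\ge1$. So what matters about $S$ is the set of ``directions'' of its elements, and geodesic currents are the space in which these directions live. For $T\in\mathrm{cv}_N$ an orbit map $F_N\to T$ is a quasi-isometry, which identifies the boundary $\partial F_N$ equivariantly with the space of ends of $T$. A point of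
\[
\partial^2F_N=\{(\xi,\zeta)\in\partial F_N\times\partial F_N:\xi\ne\zeta\}
\]
is then an oriented line in $T$, the line from $\xi$ to $\zeta$. An element $g\neq1$ fixes exactly two boundary points $g^{\pm\infty}=\lim_{n}g^{\pm n}$; the line from $g^{-\infty}$ to $g^{\infty}$ is the \emph{axis} of $g$ in $T$, and $g$ translates it by $\|g\|_T$. A \emph{geodesic current} is a positive Radon measure on $\partial^2F_N$ that is invariant under $F_N$ and under the flip $(\xi,\zeta)\mapsto(\zeta,\xi)$. The space $\mathrm{Curr}(F_N)$ of currents carries the weak-$*$ topology, and $\mathbb P\mathrm{Curr}(F_N)=(\mathrm{Curr}(F_N)\setminus\{0\})/\mathbb R_{>0}$ carries the quotient topology; $[\mu]$ is the class of $\mu$. If $g\ne1$ is not a proper power, its \emph{counting current}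
\[
\eta_g=\sum_{h\langle g\rangle\in F_N/\langle g\rangle}\bigl(\delta_{(hg^{-\infty},\,hg^{\infty})}+\delta_{(hg^{\infty},\,hg^{-\infty})}\bigr)
\]
puts a unit mass on each translate of the axis of $g$, in each orientation. If $g=g_0^k$ with $k\ge1$ and $g_0$ not a proper power, then $\eta_g=k\eta_{g_0}$. For $S\subseteq F_N\setminus\{1\}$ we write
\[
\Lambda(S)=\overline{\{[\eta_g]:g\in S\}}\subseteq\mathbb P\mathrm{Curr}(F_N).
\]
An element of $F_N$ is \emph{primitive} if it belongs to some free basis. Let $\mathcal P_N$ be the set of primitive elements, and let $\mathbb M_N=\Lambda(\mathcal P_N)$.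

Translation length extends to a pairing $\langle T,\mu\rangle$ that is continuous and linear in $\mu$ and satisfies $\langle T,\eta_g\rangle=\|g\|_T$ (Lemma~\ref{lem:pairing}). Hence whether $S$ is spectrally rigid depends only on the closed set $\Lambda(S)$ (Lemma~\ref{lem:closed}). The set $\mathcal P_N$ is spectrally rigid (Lemma~\ref{lem:primrigid}), and every $S\subseteq\mathcal P_N$ has $\Lambda(S)\subseteq\mathbb M_N$. This leads to the following question, posed in \cite{FCKM}.

\begin{quote}
Let $S$ be an arbitrary set of primitive elements of $F_N$. Is it true that $S$ is spectrally rigid if and only if $\Lambda(S)=\mathbb M_N$?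
\end{quote}

The answer is yes in every rank.

\begin{theorem}\label{thm:A}
Let $N\ge2$ and $S\subseteq\mathcal P_N$. Then $S$ is spectrally rigid if and only if the closure of $\{[\eta_g]:g\in S\}$ in $\mathbb P\mathrm{Curr}(F_N)$ equals $\mathbb M_N$.
\end{theorem}

The ``if'' direction is a continuity argument. The converse is harder to guess. A point of $\mathrm{cv}_N$ consists of a marked graph and at most $3N-3$ edge lengths, so one might expect a large part of $\mathbb M_N$, say the complement of a small open set, to carry enough information. In the ambient space this expectation is correct: by linearity of the pairing, the elements whose classes lie in any fixed nonempty open subset of $\mathbb P\mathrm{Curr}(F_N)$ form a rigid set (Proposition~\ref{prop:sharp}). That argument adds currents, and a sum of currents from $\mathbb M_N$ need not define a point of $\mathbb M_N$ (Remark~\ref{rem:nonconvex}). In fact $\mathbb M_N$ is so thin that removing any open set destroys rigidity. To state this precisely, let $A$ be a free basis and let $T_A$ be its Cayley tree, with vertex set $F_N$ and an edge of length one from $h$ to $hx$ for each letter $x\in A^{\pm1}$.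 For a nontrivial reduced word $v$ over $A$, the \emph{cylinder} $C_A(v)\subseteq\partial^2F_N$ is the set of pairs $(\xi,\zeta)$ whose line in $T_A$ passes through the vertex $1$ and then through the vertex $v$.

\begin{theorem}\label{thm:B}
Let $N\ge2$ and let $U\subseteq\mathbb M_N$ be nonempty and open in $\mathbb M_N$. There are a free basis $A$ and letters $x\ne y$ in $A^{\pm1}$ such that $\mu(C_A(x^{-1}y))=0$ for every $[\mu]\in\mathbb M_N\setminus U$. Consequently there is a family $(T_t)_{0\le t<1/2}$ of pairwise distinct trees in $\mathrm{cv}_N$ such that $\|g\|_{T_t}=\|g\|_{T_0}$ for all $t$ and all $1\ne g\in F_N$ with $[\eta_g]\in\mathbb M_N\setminus U$.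
\end{theorem}

Applied to $U=\mathbb M_N\setminus\Lambda(S)$, this gives the ``only if'' direction of Theorem~\ref{thm:A}.

\subsection{The mechanism in rank two}\label{subsec:example}

Let $(x,z)$ be a basis of $F_2$ and let $R$ be the rose with petals $x$ and $z$ of length one. For $0<t<1/2$ glue the last segment of length $t$ of $x$ to the first segment of length $t$ of $z$, as in Figure~\ref{fig:fold}. The result is a theta graph $R_t$ with vertices $o,p$, edges $e$ and $x'$ from $o$ to $p$ and an edge $z'$ from $p$ to $o$, of lengths $t$, $1-t$, $1-t$, marked by $x=x'\bar e$ and $z=ez'$, where a bar reverses an edge. Let $T_t$ be its universal cover and $T_0$ that of $R$.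

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) arc (0:360:0.8);
\draw (0,0) arc (180:540:0.8);
\draw[line width=1.8pt] (0,0) arc (0:55:0.8);
\draw[line width=1.8pt] (0,0) arc (180:125:0.8);
\draw[->] (-1.6,-0.05) -- (-1.6,0.05);
\draw[->] (1.6,0.05) -- (1.6,-0.05);
\fill (0,0) circle (1.8pt);
\node at (-1.9,0) {$x$};
\node at (1.9,0) {$z$};
\draw[->] (2.5,0) -- (3.2,0);
\draw (5.2,-0.7) .. controls (3.8,-0.9) and (3.8,0.9) .. (5.2,0.7);
\draw (5.2,-0.7) .. controls (6.6,-0.9) and (6.6,0.9) .. (5.2,0.7);
\draw[line width=1.8pt] (5.2,-0.7) -- (5.2,0.7);
\draw[->,line width=1.2pt] (5.2,-0.05) -- (5.2,0.1);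
\draw[->] (4.15,-0.05) -- (4.15,0.05);
\draw[->] (6.25,0.05) -- (6.25,-0.05);
\fill (5.2,-0.7) circle (1.8pt) node[below] {$o$};
\fill (5.2,0.7) circle (1.8pt) node[above] {$p$};
\node at (3.85,0) {$x'$};
\node at (5.45,0) {$e$};
\node at (6.55,0) {$z'$};
\end{tikzpicture}
\caption{Left: the rose with petals $x,z$ of length $1$; the last segment of $x$ and the first segment of $z$, both of length $t$, are thick. Right: the theta graph obtained by gluing the thick segments to a single edge $e$. Here $x=x'\bar e$ and $z=ez'$.}
\label{fig:fold}
\end{figure}

The paths $x=x'\bar e$, $z=ez'$, $x^{-1}=e\,\overline{x'}$, $z^{-1}=\overline{z'}\,\bar e$ have length one. Comparing last and first edges shows that in a reduced word of length two, cancellation occurs only for $xz=x'z'$ and $z^{-1}x^{-1}=\overline{z'}\,\overline{x'}$, and that each time it removes length $2t$. So $\|x\|_{T_t}=\|z\|_{T_t}=1$ and $\|xz^{-1}\|_{T_t}=2$ for all $t$, while $\|xz\|_{T_t}=2-2t$. The trees $T_t$ are distinct, and the only elements that tell them apart are those whose cyclically reduced word, read cyclically, contains $xz$ or $z^{-1}x^{-1}$.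

Among all elements of $F_2$ this condition says little about the rest of the word; the commutator $xzx^{-1}z^{-1}$ satisfies it. Among primitive elements it says a great deal: such an element is, up to conjugation and inversion, a positive word in $x$ and $z$ (Lemma~\ref{lem:positive}). Now take a basis $(a,b)$ and put $x=a$, $z=ba^n$. Positive words in $x$ and $z$, such as $xz=aba^n$ or $xz^2=aba^nba^n$, consist mostly of the letter $a$, so their currents are projectively close to $\eta_a$. Given a neighborhood $U$ of $[\eta_a]$, we conclude that for large $n$ no primitive element with class outside $U$ detects the fold.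

\subsection{Outline}

Section~\ref{sec:coordinates} describes currents by their values on cylinders, and Section~\ref{sec:if} proves the ``if'' direction, using the description of extremal loops from \cite{FM}. Section~\ref{sec:folds} treats folds in general. Call the set of classes in $\mathbb M_N$ that detect a given fold a \emph{window}; Theorem~\ref{thm:B} says that every nonempty open subset of $\mathbb M_N$ contains a window. Whitehead's lemma shows that some window is not dense. Section~\ref{sec:rank2} completes the argument above for $N=2$. For $N\ge3$, Section~\ref{sec:rank3} moves a non-dense window into the given open set by an outer automorphism; this uses minimality of the action of $\mathrm{Out}(F_N)$ on $\mathbb M_N$, which we prove, north--south dynamics from \cite{Uy}, and a theorem of \cite{BH} to exhibit an automorphism to which \cite{Uy} applies. Section~\ref{sec:consequences} proves Theorem~\ref{thm:A} in a slightly more general form, derives consequences, and shows that the restriction to $\mathbb M_N$ cannot be dropped.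

\section{Currents in coordinates}\label{sec:coordinates}

We use the following standard facts \cite{Kap}: $\mathrm{Curr}(F_N)$ is metrizable, $\mathbb P\mathrm{Curr}(F_N)$ is compact and metrizable, and for a fixed basis $A$ a sequence of currents $\mu_k$ converges to $\mu$ if and only if $\mu_k(C_A(v))\to\mu(C_A(v))$ for every nontrivial reduced word $v$. If $K\subseteq\partial^2F_N$ is compact and open, its indicator function is continuous with compact support, so $\mu\mapsto\mu(K)$ is finite and continuous.

\subsection{Cylinders}

Fix a basis $A=(a_1,\dots,a_N)$ and write $C(v)=C_A(v)$. If $v$ begins with the letter $x$, then $C(v)=P\times Q$, where $P$ is the set of ends of rays from $1$ that do not begin with $x$ and $Q$ is the set of ends of rays from $1$ that begin with $v$. So $C(v)$ is compact and open.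

The \emph{cyclic word} of $g\ne1$ is a cyclically reduced word $w$ conjugate to $g$, up to cyclic permutation; its length is denoted by $|g|_A$. Occurrences of a word in $w$ are always read periodically: they are counted by their starting positions in one period of the bi-infinite word $\cdots www\cdots$. For example, $a_1^m$ occurs once in the cyclic word $a_1$, for every $m\ge1$.

\begin{lemma}\label{lem:cyl}
Let $\mu$ be a current, $v$ a nontrivial reduced word and $g\neq1$.
\begin{enumerate}
\item[(a)] $\mu(C(v))=\mu(C(v^{-1}))$.
\item[(b)] $\mu(C(v))=\sum_x\mu(C(vx))$, summed over the letters $x$ with $vx$ reduced.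
\item[(c)] $\mu(C(v))\le\mu(C(u))$ for every nontrivial subword $u$ of $v$.
\item[(d)] $\eta_g(C(v))$ is the number of occurrences of $v$ and of $v^{-1}$ in the cyclic word of $g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The flip maps $C(v)$ to the set of lines through $v$ and then $1$, which is $vC(v^{-1})$. (b) The cylinder $C(v)$ is the disjoint union of the cylinders $C(vx)$. (c) If $v=sus'$, a line through $1$ and then $v$ passes through $s$ and then $su$, so $C(v)\subseteq sC(u)$.

(d) Both sides are unchanged under conjugation of $g$ and are multiplied by $k$ when $g$ is replaced by $g^k$. So let $g=w$ be cyclically reduced and not a proper power. Its oriented axis $L$ in $T_A$ passes through $1$ and reads $\cdots www\cdots$. The line $hL$ lies in $C(v)$ if and only if $L$ passes through $h^{-1}$ and then through $h^{-1}v$, that is, if $h^{-1}$ is a vertex of $L$ at which an occurrence of $v$ starts. Cosets $h\langle g\rangle$ correspond to orbits $\langle g\rangle h^{-1}$, and the orbits of vertices of $L$ are the positions in one period. So the first terms in the definition of $\eta_g$ count occurrences of $v$. The second terms count occurrences of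 $v$ along the reversed axis, that is, occurrences of $v^{-1}$ along $L$.
\end{proof}

Put $|\mu|_A=\sum_{i=1}^N\mu(C(a_i))$. By Lemma~\ref{lem:cyl}(d), $|\eta_g|_A=|g|_A$. The countably many translates of the sets $C(a_i^{\pm1})$ cover $\partial^2F_N$, so $|\mu|_A>0$ for $\mu\ne0$. The continuous map $\nu\mapsto\nu/|\nu|_A$ on $\mathrm{Curr}(F_N)\setminus\{0\}$ is constant on projective classes, so it induces a continuous map on $\mathbb P\mathrm{Curr}(F_N)$. If $[\mu]\in\mathbb M_N$, then by metrizability $[\eta_{g_k}]\to[\mu]$ for some primitive $g_k$, and therefore
\begin{equation}\label{eq:approx}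
c_k\eta_{g_k}\to\mu,\qquad g_k\in\mathcal P_N,\quad c_k=|\mu|_A/|g_k|_A>0 .
\end{equation}
We use \eqref{eq:approx} in two ways. If $\mu$ gives positive mass to a cylinder, so does $\eta_{g_k}$ for large $k$. And a non-strict homogeneous linear inequality between masses of cylinders that holds for the $\eta_{g_k}$ also holds for $\mu$.

The next lemma is our only tool for proving convergence to a specific point: a current that almost never uses the letters $a_2^{\pm1},\dots,a_N^{\pm1}$ is projectively close to $\eta_{a_1}$.

\begin{lemma}\label{lem:star}
Let $\nu_n$ be nonzero currents with $\nu_n(C(a_i))/|\nu_n|_A\to0$ for all $i\ge2$. Then $[\nu_n]\to[\eta_{a_1}]$.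
\end{lemma}

\begin{proof}
Normalize so that $|\nu_n|_A=1$; we show that $\nu_n\to\eta_{a_1}$ on every cylinder. If $v$ contains a letter other than $a_1^{\pm1}$, then $\nu_n(C(v))\to0=\eta_{a_1}(C(v))$ by Lemma~\ref{lem:cyl}(a),(c). Also $\nu_n(C(a_1))=1-\sum_{i\ge2}\nu_n(C(a_i))\to1$. By Lemma~\ref{lem:cyl}(b),
\[
\nu_n(C(a_1^{m+1}))=\nu_n(C(a_1^m))-\sum_{x\ne a_1^{\pm1}}\nu_n(C(a_1^mx)),
\]
and the sum tends to $0$. By induction $\nu_n(C(a_1^m))\to1=\eta_{a_1}(C(a_1^m))$ for all $m\ge1$, and by Lemma~\ref{lem:cyl}(a) the same holds for $a_1^{-m}$.
\end{proof}

\subsection{The length pairing}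

Let $T\in\mathrm{cv}_N$ and $\Gamma=T/F_N$. Removing the interior of an edge $\tilde e$ of $T$ splits $\partial F_N$ into two clopen sets $P$ and $Q$, and $K_{\tilde e}=(P\times Q)\cup(Q\times P)$ is the compact open set of lines that cross $\tilde e$ in either direction. Put
\[
\langle T,\mu\rangle=\frac12\sum_{e}\mathrm{len}(e)\,\mu(K_{\tilde e}),
\]
where $e$ runs over the finitely many unoriented edges of $\Gamma$ and $\tilde e$ is any lift of $e$; by invariance of $\mu$ the choice of the lift does not matter.

\begin{lemma}\label{lem:pairing}
The function $\mu\mapsto\langle T,\mu\rangle$ is continuous, additive and homogeneous, and $\langle T,\eta_g\rangle=\|g\|_T$ for $g\ne1$.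
\end{lemma}

\begin{proof}
The first three properties hold for each term $\mu(K_{\tilde e})$. For the formula we may assume that $g$ is not a proper power. Let $L$ be its axis in $T$. The line $hL$ crosses $\tilde e$ if and only if $h^{-1}\tilde e\subseteq L$. As the action is free, the cosets $h\langle g\rangle$ with this property correspond to the $\langle g\rangle$-orbits of lifts of $e$ in $L$, so their number is the number $m_e$ of times that the immersed loop $L/\langle g\rangle\to\Gamma$ crosses $e$. Each coset contributes two unit masses to $K_{\tilde e}$. Hence $\langle T,\eta_g\rangle=\sum_e m_e\,\mathrm{len}(e)=\|g\|_T$.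
\end{proof}

\subsection{The action of outer automorphisms}

An automorphism $\Phi$ of $F_N$ extends to a homeomorphism of $\partial F_N$ with $\Phi(h\xi)=\Phi(h)\Phi(\xi)$, and acts on currents by $(\Phi\mu)(E)=\mu(\Phi^{-1}E)$. Inner automorphisms act trivially, by invariance of $\mu$. So $\mathrm{Out}(F_N)$ acts by homeomorphisms on $\mathrm{Curr}(F_N)$ and on $\mathbb P\mathrm{Curr}(F_N)$, with $\Phi\eta_g=\eta_{\Phi(g)}$. Automorphisms permute $\mathcal P_N$, so $\mathbb M_N$ is invariant. Any two bases differ by an automorphism, so $\mathrm{Out}(F_N)$ acts transitively on the primitive classes $[\eta_g]$, $g\in\mathcal P_N$. Finally, $h\mapsto\Phi(h)$ is an isomorphism of Cayley trees $T_A\to T_{\Phi(A)}$ that fixes $1$. It maps $C_A(v)$ onto $C_{\Phi(A)}(\Phi(v))$, where $\Phi(v)$ is read letter by letter as a word over $\Phi(A)$. Hence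
\begin{equation}\label{eq:action}
(\Phi\mu)\bigl(C_{\Phi(A)}(\Phi(v))\bigr)=\mu(C_A(v)).
\end{equation}

\section{Dense sets are rigid}\label{sec:if}

For $T,T'\in\mathrm{cv}_N$ let $E(T,T')=\{[\mu]:\langle T,\mu\rangle=\langle T',\mu\rangle\}$; the condition does not depend on the representative $\mu$.

\begin{lemma}\label{lem:closed}
The set $E(T,T')$ is closed in $\mathbb P\mathrm{Curr}(F_N)$. The trees $T,T'$ agree on $S\subseteq F_N\setminus\{1\}$ if and only if $\Lambda(S)\subseteq E(T,T')$.
\end{lemma}

\begin{proof}
The preimage of $E(T,T')$ in $\mathrm{Curr}(F_N)\setminus\{0\}$ is closed by Lemma~\ref{lem:pairing}. By the same lemma, $\|g\|_T=\|g\|_{T'}$ if and only if $[\eta_g]\in E(T,T')$.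
\end{proof}

It remains to see that $\mathcal P_N$ itself is rigid. The point is that the maximal stretch between two trees is realized by a loop of a very simple shape, and that loops of this shape are primitive. A \emph{candidate} of a graph $\Gamma$ is an embedded loop; or a figure eight $\alpha\beta$, made of two embedded loops that meet in exactly one vertex; or a barbell $\alpha\gamma\beta\gamma^{-1}$, made of two disjoint embedded loops and an embedded arc $\gamma$ that joins them and meets them only in its endpoints.

\begin{theorem}[\cite{FM}]\label{thm:FM}
Let $T,T'\in\mathrm{cv}_N$. Then $\sup_{g\ne1}\|g\|_{T'}/\|g\|_T$ is attained at some $g$ represented by a candidate of $T/F_N$.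
\end{theorem}

The following lemma is also due to Carette, Francaviglia, Kapovich and Martino \cite{CFKM}.

\begin{lemma}\label{lem:primrigid}
The set $\mathcal P_N$ is spectrally rigid.
\end{lemma}

\begin{proof}
Recall how a maximal tree $Y$ of $\Gamma=T/F_N$ and a vertex $o$ give a basis of $\pi_1(\Gamma,o)$: there is one basis element for each edge outside $Y$, and a loop at $o$ that crosses exactly one edge outside $Y$, exactly once, represents the corresponding basis element or its inverse.

Every candidate is primitive. For an embedded loop $\alpha$, remove one open edge of $\alpha$ and extend the remaining arc to a maximal tree $Y$. The removed edge is not in $Y$, since $Y$ contains no loop. So $\alpha$, based at one of its vertices, represents a basis element or its inverse. For a figure eight or a barbell, remove one open edge from $\alpha$ and one from $\beta$. What remains of the figure is a tree; extend it to a maximal tree $Y$, which again omits both removed edges. Take $o=\alpha\cap\beta$ for the figure eight and $o=\alpha\cap\gamma$ for the barbell. Then $\alpha$ and $\beta$, respectively $\alpha$ and $\gamma\beta\gamma^{-1}$, represent $b^{\pm1}$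 and $c^{\pm1}$ for two distinct elements $b,c$ of the basis. Replacing $b$ by the product of these two loops gives another basis, so the product is primitive.

If $T$ and $T'$ agree on $\mathcal P_N$, then Theorem~\ref{thm:FM}, applied to $(T,T')$ and to $(T',T)$, gives $\sup_g\|g\|_{T'}/\|g\|_T=1=\sup_g\|g\|_T/\|g\|_{T'}$. So the length functions coincide and $T=T'$.
\end{proof}

\begin{proposition}\label{prop:if}
If $S\subseteq F_N\setminus\{1\}$ and $\Lambda(S)\supseteq\mathbb M_N$, then $S$ is spectrally rigid.
\end{proposition}

\begin{proof}
If $T,T'$ agree on $S$, then $\Lambda(\mathcal P_N)=\mathbb M_N\subseteq\Lambda(S)\subseteq E(T,T')$ by Lemma~\ref{lem:closed}. By the same lemma $T,T'$ agree on $\mathcal P_N$, and $T=T'$ by Lemma~\ref{lem:primrigid}.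
\end{proof}

\section{Turns, folds and windows}\label{sec:folds}

Let $A$ be a basis and $R$ the rose whose oriented petals are the elements of $A$, each of length one, so that its universal cover is $T_A$. The $2N$ directions at the vertex of $R$ correspond to the letters: $x\in A^{\pm1}$ is the direction in which the path $x$ leaves the vertex. A \emph{turn} is an unordered pair $\{x,y\}$ of distinct letters. A path that reads $x^{-1}y$ arrives at the vertex through the direction $x$ and leaves through $y$; the reverse path reads $y^{-1}x$. So we say that a current $\mu$ \emph{takes} the turn $\{x,y\}$ if $\mu(C_A(x^{-1}y))>0$, which is symmetric in $x,y$ by Lemma~\ref{lem:cyl}(a), and that $g\neq1$ takes it if $\eta_g$ does. By Lemma~\ref{lem:cyl}(d), $\eta_g(C_A(x^{-1}y))$ is the number of positions at which the cyclic word of $g$ reads $x^{-1}y$ or $y^{-1}x$. Every turn is taken by a primitive element: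
\begin{equation}\label{eq:witness}
x^{-1}y\ \text{takes}\ \{x,y\}\ \text{if}\ y\ne x^{-1},\qquad x\ \text{takes}\ \{x,x^{-1}\}.
\end{equation}

\subsection{Folding a turn}

\begin{lemma}\label{lem:fold}
Let $A$ be a basis and $\{x,y\}$ a turn. There are pairwise distinct trees $T_t\in\mathrm{cv}_N$, $0\le t<1/2$, such that for all $g\ne1$
\[
\|g\|_{T_t}=|g|_A-2t\,\eta_g(C_A(x^{-1}y)).
\]
In particular $\|g\|_{T_t}=\|g\|_{T_0}$ for all $t$ if $g$ does not take $\{x,y\}$.
\end{lemma}

\begin{proof}
Let $T_0=T_A$. For $0<t<1/2$ let $q\colon R\to R_t$ identify isometrically the initial segments of length $t$ of the oriented petals $x$ and $y$. If $y=x^{-1}$ these are the two end segments of one petal. Since $t<1/2$, in all cases the two segments meet only in the vertex $o$ of $R$, so their union $I$ is an arc. Its image $e=q(I)$ is an edge from $o$ to a new vertex $p$. Figure~\ref{fig:fold} shows the fold of the turn $\{x^{-1},z\}$.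

The map $q$ is a homotopy equivalence. Indeed, it is injective off $I$ and $q^{-1}(e)=I$, so it induces a homeomorphism $R/I\to R_t/e$. The collapses $R\to R/I$ and $R_t\to R_t/e$ are homotopy equivalences, because $I$ and $e$ are contractible subgraphs after subdivision, and they commute with $q$. Thus $q$ marks $R_t$. The vertex $o$ has valence $2N-1\ge3$ in $R_t$. The vertex $p$ has valence three: its directions are $\bar e$ and the continuations of $x$ and of $y$ beyond the folded segments. So the universal cover $T_t$ of $R_t$ is a point of $\mathrm{cv}_N$.

The image of each oriented petal is a reduced path of length one. It consists of $e$ if the letter is $x$ or $y$, then a middle part of length at least $1-2t>0$ that avoids the interior of $e$, then $\bar e$ if the inverse of the letter is $x$ or $y$. On directions at $o$ the map $q$ identifies $x$ with $y$ and nothing else. So the image of the cyclic word of $g$ is a loop of length $|g|_A$ that backtracks exactly at the positions where the word reads $x^{-1}y$ or $y^{-1}x$, and there it contains $\bar ee$. After deleting $\bar ee$, the loop passes through $p$ from the continuation of $x$ to that of $y$,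 or conversely; these directions are distinct, so there is no further backtracking. The middle parts are untouched, so deletions at different positions do not interact. The resulting loop is immersed, and each deletion has removed length $2t$. This proves the formula. By \eqref{eq:witness} some element takes the turn, and its length is strictly decreasing in $t$, so the trees $T_t$ are pairwise distinct.
\end{proof}

\subsection{Windows}

For a basis $A$ and a turn $\{x,y\}$ the \emph{window} $Z(A,\{x,y\})$ is the set of $[\mu]\in\mathbb M_N$ such that $\mu$ takes $\{x,y\}$. A window is open in $\mathbb M_N$, since $\mu\mapsto\mu(C_A(x^{-1}y))$ is continuous, and it is nonempty by \eqref{eq:witness}. By \eqref{eq:action}, automorphisms permute windows: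
\begin{equation}\label{eq:window}
\Phi\bigl(Z(A,\{x,y\})\bigr)=Z\bigl(\Phi(A),\{\Phi(x),\Phi(y)\}\bigr).
\end{equation}
The first assertion of Theorem~\ref{thm:B} says that $Z(A,\{x,y\})\subseteq U$. If this holds and $[\eta_g]\in\mathbb M_N\setminus U$, then $g$ does not take $\{x,y\}$, and Lemma~\ref{lem:fold} gives the second assertion. So Theorem~\ref{thm:B} reduces to the following statement, which we prove in Section~\ref{sec:rank2} for $N=2$ and in Section~\ref{sec:rank3} for $N\ge3$.

\begin{proposition}\label{prop:window}
Every nonempty open subset of $\mathbb M_N$ contains a window.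
\end{proposition}

A priori every window might be dense in $\mathbb M_N$, and then the proposition would fail. What rules this out is a constraint on the turns that a primitive element can take.

\subsection{Whitehead graphs}

For $\mu\ne0$ let $W_A(\mu)$ be the graph with vertex set $A^{\pm1}$ whose edges are the turns taken by $\mu$, and put $W_A(g)=W_A(\eta_g)$. A \emph{cut vertex} of a graph is a vertex whose deletion leaves a disconnected graph. A graph that contains a cycle through all of its vertices is connected and has no cut vertex; this applies to the complete graph on $2N\ge4$ vertices.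

\begin{lemma}[Whitehead]\label{lem:whitehead}
If $g$ is primitive, then $W_A(g)$ is disconnected or has a cut vertex. The same holds for $W_A(\mu)$ with $[\mu]\in\mathbb M_N$; in particular $W_A(\mu)$ is not the complete graph.
\end{lemma}

\begin{proof}
Primitivity provides a partition of $\partial F_N$ that no translate of the axis of $g$ crosses, and we look at this partition from a suitable vertex of $T_A$.

Let $B=(b_1,b_2,\dots,b_N)$ be a basis with $b_1=g$. Removing the interior of the edge from $1$ to $b_2$ in $T_B$ gives a partition $\partial F_N=P\sqcup Q$ into nonempty clopen sets, which we think of as two colors. The translates of the axis of $g$ in $T_B$ consist of edges labeled $b_1$, so they do not cross the removed edge. Hence $hg^{\infty}$ and $hg^{-\infty}$ have the same color, for every $h\in F_N$.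

For a vertex $v$ of $T_A$ and a letter $x$, let $\partial_v(x)$ be the set of ends of rays from $v$ that start with the edge $[v,vx]$. If $\{x,y\}$ is an edge of $W_A(g)$, then for every $v$ some translate of the axis of $g$ in $T_A$ passes through $vx,v,vy$, so it has one end in $\partial_v(x)$ and the other in $\partial_v(y)$. Therefore:
\begin{quote}
if $\partial_v(x)$ and $\partial_v(y)$ are monochromatic of different colors, then $\{x,y\}$ is not an edge of $W_A(g)$.
\end{quote}

Call a finite nonempty subtree $X\subset T_A$ \emph{good} if $\partial_v(x)$ is monochromatic for every vertex $v\in X$ and letter $x$ with $vx\notin X$. These sets partition $\partial F_N$. Large balls around $1$ are good: each boundary point has a monochromatic neighborhood of the form $\partial_v(x)$ with $vx$ farther from $1$ than $v$, and finitely many of these cover the compact space $\partial F_N$. Let $X$ be a good subtree with the least number of vertices.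

If $X=\{v\}$, then all sets $\partial_v(x)$ are monochromatic, and both colors occur since $P,Q\neq\emptyset$. This colors the vertices of $W_A(g)$ with two colors so that no edge joins different colors, and $W_A(g)$ is disconnected.

Otherwise let $v$ be a leaf of $X$ with neighbor $vx_0\in X$. The sets $\partial_v(x)$ with $x\ne x_0$ are monochromatic, and their union is $\partial_{vx_0}(x_0^{-1})$. If they all had the same color, deleting the leaf $v$ would give a smaller good subtree. So both colors occur on the vertices $x\neq x_0$ of $W_A(g)$, no edge among them joins different colors, and $x_0$ is a cut vertex.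

For $[\mu]\in\mathbb M_N$ choose $g_k$ as in \eqref{eq:approx}. There are finitely many turns, so $W_A(\mu)\subseteq W_A(g_k)$ for large $k$. Deleting edges from a graph that is disconnected or has a cut vertex gives a graph with the same property.
\end{proof}

\begin{remark}\label{rem:nonconvex}
Let $A=(a,b)$ be a basis of $F_2$. The primitive element $ab$ takes the turns $\{a^{-1},b\}$ and $\{b^{-1},a\}$, and $ab^{-1}$ takes $\{a^{-1},b^{-1}\}$ and $\{b,a\}$. These four turns form a cycle through all vertices, so $[\eta_{ab}+\eta_{ab^{-1}}]\notin\mathbb M_2$.
\end{remark}

\begin{corollary}\label{cor:notdense}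
For every basis $A$ there is a turn $\{x,y\}$ such that $Z(A,\{x,y\})$ is not dense in $\mathbb M_N$.
\end{corollary}

\begin{proof}
A point $[\mu]$ that lies in all windows of $A$ has complete graph $W_A(\mu)$, so by Lemma~\ref{lem:whitehead} these finitely many windows have empty intersection. A finite intersection of dense open subsets of $\mathbb M_N\neq\emptyset$ is dense, hence nonempty. So one of the windows is not dense.
\end{proof}

\section{Small windows in rank two}\label{sec:rank2}

With four vertices, Whitehead's lemma and a count of turns determine all signs in a primitive word from a single turn.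

\begin{lemma}\label{lem:positive}
Let $B=(x,z)$ be a basis of $F_2$ and let $g$ be a primitive element that takes the turn $\{x^{-1},z\}$, that is, $xz$ or $z^{-1}x^{-1}$ occurs in its cyclic word. Then $g$ or $g^{-1}$ is conjugate to a positive word in $x,z$.
\end{lemma}

\begin{proof}
Count the positions at which the cyclic word of $g$ takes each of the six turns:
\[
\begin{array}{c|cccccc}
\text{turn}&\{x^{-1},z\}&\{x,z^{-1}\}&\{x^{-1},z^{-1}\}&\{x,z\}&\{x,x^{-1}\}&\{z,z^{-1}\}\\
\text{subword}&(xz)^{\pm1}&(zx)^{\pm1}&(xz^{-1})^{\pm1}&(x^{-1}z)^{\pm1}&x^{\pm2}&z^{\pm2}\\
\text{count}&p&p'&q&q'&\alpha&\beta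
\end{array}
\]
Each occurrence of a letter $x^{\pm1}$ crosses the petal $x$, so it takes part in one turn through the direction $x$ and in one turn through the direction $x^{-1}$. Thus the numbers of turns at $x^{-1}$ and at $x$ are equal, and the same holds for $z$ and $z^{-1}$:
\[
\alpha+p+q=\alpha+p'+q',\qquad\beta+p+q'=\beta+p'+q .
\]
Adding and subtracting gives $p=p'$ and $q=q'$. By hypothesis $p>0$. If $q>0$, then $W_B(g)$ contains the cycle $x^{-1},z,x,z^{-1}$ through all four vertices, which contradicts Lemma~\ref{lem:whitehead}. So $q=q'=0$, and two consecutive letters with different underlying generators have exponents of the same sign. Two consecutive letters with the same generator have the same sign because the word is cyclically reduced. Hence all exponents have the same sign.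
\end{proof}

Primitivity enters only through Lemma~\ref{lem:whitehead}; the commutator $xzx^{-1}z^{-1}$ has $p=p'=q=q'=1$.

\begin{proof}[Proof of Proposition~\ref{prop:window} for $N=2$]
Let $U\subseteq\mathbb M_2$ be nonempty and open. Primitive classes are dense in $\mathbb M_2$, so $[\eta_a]\in U$ for some basis $A=(a,b)$. For $n\ge1$ let $B_n=(x,z)$ with $x=a$, $z=ba^n$, and let $Z_n=Z(B_n,\{x^{-1},z\})$. We claim that
\begin{equation}\label{eq:rank2}
\mu(C_A(b))\le\frac{|\mu|_A}{n+1}\qquad\text{for all }[\mu]\in Z_n .
\end{equation}
Let first $\mu=\eta_g$ with $g$ primitive. By Lemma~\ref{lem:positive}, up to conjugation and inversion $g$ is a positive word in $a$ and $ba^n$. This is a positive, hence cyclically reduced, word in $a,b$ in which each $b$ is followed by at least $n$ letters $a$, so at most a fraction $1/(n+1)$ of its letters are $b$. For general $[\mu]\in Z_n$ take $g_k$ as in \eqref{eq:approx}. Then $[\eta_{g_k}]\in Z_n$ for large $k$, and \eqref{eq:rank2} passes to the limit.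

If no $Z_n$ were contained in $U$, there would be points $[\mu_n]\in Z_n\setminus U$. By \eqref{eq:rank2} and Lemma~\ref{lem:star}, $[\mu_n]\to[\eta_a]$, which is impossible because $U$ is a neighborhood of $[\eta_a]$ in $\mathbb M_2$. So $Z_n\subseteq U$ for some $n$.
\end{proof}

\section{Small windows in rank at least three}\label{sec:rank3}

The argument above does not extend directly. For a basis $(a,b,c,\dots)$ and $x=a$, $z=ba^n$, the element $c^mxz$ is primitive, since it involves the basis element $z$ of $(x,z,c,\dots)$ exactly once, and it takes the turn $\{x^{-1},z\}$. By Lemma~\ref{lem:star} its class tends to $[\eta_c]$ as $m\to\infty$. So these windows do not shrink to $[\eta_a]$. We use dynamics instead. By \eqref{eq:window} it suffices to move one non-dense window into $U$ by an automorphism, that is, to move $\mathbb M_N\setminus U$ into the open set that the window misses. An automorphism with north--south dynamics moves the complement of a neighborhood of one special point into a neighborhood of another special point. Minimality of the action then lets us place these two points in arbitrary open sets. In this section $N\ge3$.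

\subsection{Minimality}

\begin{lemma}\label{lem:minimal}
Let $N\ge3$ and $[\mu]\in\mathbb M_N$. Then the $\mathrm{Out}(F_N)$-orbit of $[\mu]$ is dense in $\mathbb M_N$.
\end{lemma}

The idea is to apply powers of the automorphism $D$ with $D(a_2)=a_2a_1$ and $D(a_i)=a_i$ for $i\neq2$, which insert long powers of $a_1$, and to use Lemma~\ref{lem:star}. An occurrence of $a_2$ alone does not force growth: $D$ fixes the primitive element $a_2a_1a_2^{-1}a_3$. An occurrence of $a_2a_3$ does, since $D^n(a_2a_3)=a_2a_1^na_3$. This is where three generators are needed, and it explains the first step.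

\begin{proof}
\emph{Step 1: there is a basis $A=(a_1,\dots,a_N)$ with $\mu(C_A(a_2a_3))>0$.} Fix a basis $B=(b_1,\dots,b_N)$. Suppose that $\mu(C_B(b_i^{\epsilon}b_j^{\delta}))>0$ for some $i\ne j$ and $\epsilon,\delta=\pm1$. Take $a_2=b_i^\epsilon$, $a_3=b_j^\delta$ and the remaining $b_k$ as the other basis elements; then $T_A=T_B$ and the two cylinders coincide.

Otherwise $\mu$ vanishes on all these cylinders. Choose $i$ with $c=\mu(C_B(b_i))>0$. For $x\ne b_i^{\pm1}$ we have $\mu(C_B(b_i^mx))\le\mu(C_B(b_ix))=0$ by Lemma~\ref{lem:cyl}(c), so Lemma~\ref{lem:cyl}(b) gives $\mu(C_B(b_i^m))=c$ for all $m\ge1$. The sets $b_i^{-m}C_B(b_i^{2m})$, which consist of the lines through $b_i^{-m}$ and then $b_i^m$, decrease, have measure $c$, and intersect in the single point $(b_i^{-\infty},b_i^{\infty})$. So this point has mass $c$. Let $j\ne i$ and let $A$ be obtained from $B$ by replacing $b_i$ with $b_ib_j^{-1}$, ordered so that $a_2=b_ib_j^{-1}$ and $a_3=b_j$. Then $b_i=a_2a_3$ is cyclically reduced over $A$, so its axis in $T_A$ passes through $1$ and then $a_2a_3$. Hence $\mu(C_A(a_2a_3))\ge c>0$.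

\emph{Step 2: $D^n[\mu]\to[\eta_{a_1}]$.} Write $C=C_A$. We claim that for all $g\neq1$ and $n\ge1$, with $\nu=\eta_g$,
\begin{equation}\label{eq:twist}
(D^n\nu)(C(a_i))=\nu(C(a_i))\ \ (i\ge2),\qquad(D^n\nu)(C(a_1))\ge n\,\nu(C(a_2a_3)).
\end{equation}
If $g$ is conjugate to a power of $a_1$, then $D^n\nu=\nu$ and $\nu(C(a_2a_3))=0$. Otherwise the cyclic word $w$ of $g$ contains letters other than $a_1^{\pm1}$, and cyclically consecutive such letters $s,s'$ are separated by a syllable $a_1^k$, $k\in\mathbb Z$, which may be empty. Since $D^n(a_2)=a_2a_1^n$ and $D^n(a_2^{-1})=a_1^{-n}a_2^{-1}$, applying $D^n$ replaces $sa_1^ks'$ by $sa_1^{k'}s'$ with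
\[
k'=k+n\epsilon-n\epsilon',
\]
where $\epsilon=1$ if $s=a_2$, $\epsilon'=1$ if $s'=a_2^{-1}$, and $\epsilon,\epsilon'$ are $0$ otherwise. If $s'\ne s^{-1}$, the word $sa_1^{k'}s'$ is reduced for every value of $k'$. If $s'=s^{-1}$, then $\epsilon=\epsilon'$, so $k'=k$, and $k\ne0$ because $w$ is cyclically reduced. So the new word is cyclically reduced and has the same letters other than $a_1^{\pm1}$. This is the first part of \eqref{eq:twist}. An occurrence of $a_2a_3$ in $w$ has $k=0$, $k'=n$, an occurrence of $a_3^{-1}a_2^{-1}$ has $k=0$, $k'=-n$, and different occurrences give different syllables. This is the second part.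

For fixed $n$ the map $D^n$ is continuous and homogeneous on currents, so by \eqref{eq:approx} the relations \eqref{eq:twist} hold for $\nu=\mu$. By Step~1, $|D^n\mu|_A\to\infty$, while $(D^n\mu)(C(a_i))$ is constant for $i\ge2$. Lemma~\ref{lem:star} gives $D^n[\mu]\to[\eta_{a_1}]$.

The closure of the orbit of $[\mu]$ is invariant and contains $[\eta_{a_1}]$. By transitivity it contains all primitive classes, hence all of $\mathbb M_N$.
\end{proof}

\subsection{An automorphism with north--south dynamics}

An outer automorphism $\varphi$ is \emph{fully irreducible} if no positive power of $\varphi$ preserves the conjugacy class of a proper nontrivial free factor, and \emph{atoroidal} if no positive power of $\varphi$ fixes a nontrivial conjugacy class.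

\begin{theorem}[\cite{Uy}]\label{thm:U}
Let $N\ge3$ and let $\varphi\in\mathrm{Out}(F_N)$ be fully irreducible and atoroidal. There are points $[\mu_+]\ne[\mu_-]$ in $\mathbb P\mathrm{Curr}(F_N)$ such that for all open neighborhoods $U_\pm$ of $[\mu_\pm]$ there is $n_0$ with
\[
\varphi^n(\mathbb P\mathrm{Curr}(F_N)\setminus U_-)\subseteq U_+,\qquad\varphi^{-n}(\mathbb P\mathrm{Curr}(F_N)\setminus U_+)\subseteq U_-\qquad(n\ge n_0).
\]
\end{theorem}

Rank two had to be treated separately, because no element of $\mathrm{Out}(F_2)$ is atoroidal: the generators $a\leftrightarrow b$, $a\mapsto a^{-1}$, $a\mapsto ab$ of $\mathrm{Aut}(F_2)$ send $aba^{-1}b^{-1}$ to a conjugate of itself or of its inverse. For $N\geq3$ we need one automorphism to which Theorem~\ref{thm:U} applies. Full irreducibility can be read off from the action on $H_1(F_N)=\mathbb Z^N$. Atoroidality cannot be read off directly, since elements of the commutator subgroup are invisible in homology. The following theorem reduces it to a condition that homology does detect.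

\begin{theorem}[{\cite[Theorem 4.1]{BH}}]\label{thm:BH}
If $\varphi\in\mathrm{Out}(F_N)$ is fully irreducible and some positive power of $\varphi$ fixes the conjugacy class of a nontrivial element, then some positive power of $\varphi$ is induced by a homeomorphism of a compact surface with exactly one boundary component and fundamental group $F_N$.
\end{theorem}

So we look for an integer matrix all of whose powers have irreducible characteristic polynomial and a spectrum that no surface homeomorphism can have. One eigenvalue outside the unit circle and all others inside achieves both.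

\begin{lemma}\label{lem:iwip}
For $N\ge3$ there is a fully irreducible atoroidal $\varphi\in\mathrm{Out}(F_N)$.
\end{lemma}

\begin{proof}
Let $f(X)=X^N-3X^{N-1}+1$. For $|X|=1$ we have $|X^N+1|\le2<3=|3X^{N-1}|$. So $f$ has no root on the unit circle, and by Rouch\'e's theorem it has as many roots in the open unit disk as $3X^{N-1}$, namely $N-1$ counted with multiplicity. The remaining root has modulus greater than one. The companion matrix $M$ of $f$ has determinant $\pm f(0)=\pm1$, so $M\in GL_N(\mathbb Z)$. The map $\mathrm{Out}(F_N)\to GL_N(\mathbb Z)$ is onto, since elementary, permutation and sign matrices lift; let $\varphi$ be a lift of $M$. For $k\ge1$ the eigenvalues of $M^k$ are the $k$-th powers of the roots of $f$. Thus $M^k$ has one eigenvalue of modulus greater than one and $N-1$ nonzero eigenvalues of modulus less than one.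

\emph{Fully irreducible.} The characteristic polynomial $f_k$ of $M^k$ is irreducible over $\mathbb Q$. Otherwise, by Gauss's lemma, it is a product of two nonconstant monic integer polynomials. One of them has all its roots in the punctured open unit disk, so its constant term is a nonzero integer of modulus less than one, which is absurd. If $\varphi^k$ preserved the conjugacy class of a free factor of rank $r$ with $0<r<N$, then $M^k$ would preserve its image in $\mathbb Z^N$, a direct summand of rank $r$, and $f_k$ would have a rational factor of degree $r$.

\emph{Atoroidal.} If not, by Theorem~\ref{thm:BH} some $\varphi^m$ with $m\ge1$ is induced by a homeomorphism of a compact surface $\Sigma$ with one boundary component and $\pi_1(\Sigma)\cong F_N$, which acts on $H_1(\Sigma)\cong\mathbb Z^N$ by $L=M^m$.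

Suppose that $\Sigma$ is orientable. Capping off the single boundary circle by a disk induces an isomorphism on $H_1$ that respects intersection forms, so the intersection form of $\Sigma$ is nondegenerate; let $J$ be its matrix. A homeomorphism preserves the form up to sign, so $L^{\mathsf T}JL=\pm J$ and $L^{-1}=\pm J^{-1}L^{\mathsf T}J$. Hence $L$ and $L^{-1}$ have the same moduli of eigenvalues, with multiplicity, and $L$ has equally many eigenvalues outside and inside the unit circle. This gives $1=N-1$, contrary to $N\ge3$.

Suppose that $\Sigma$ is nonorientable. Then the boundary circle represents $c_1^2\cdots c_N^2$ for some basis $(c_i)$ of $\pi_1(\Sigma)$, and its homology class $2\sum_i[c_i]$ is nonzero. The homeomorphism preserves the boundary circle, so $L$ fixes this class up to sign and has the eigenvalue $1$ or $-1$. But no eigenvalue of $L$ has modulus one.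
\end{proof}

\subsection{Contraction}

\begin{lemma}\label{lem:contraction}
Let $N\ge3$ and let $U,V\subseteq\mathbb M_N$ be nonempty and open in $\mathbb M_N$. There is $\Phi\in\mathrm{Out}(F_N)$ with $\Phi(\mathbb M_N\setminus U)\subseteq V$.
\end{lemma}

\begin{proof}
Let $\varphi$ be as in Lemma~\ref{lem:iwip} and $[\mu_\pm]$ as in Theorem~\ref{thm:U}. To apply minimality we need $[\mu_\pm]\in\mathbb M_N$. One of the distinct primitive classes $[\eta_{a_1}],[\eta_{a_2}]$ differs from $[\mu_-]$; call it $[\nu]$. Taking for $U_-$ the complement of the point $[\nu]$ and for $U_+$ arbitrary neighborhoods of $[\mu_+]$, we get $\varphi^n[\nu]\to[\mu_+]$. Since $\mathbb M_N$ is closed and invariant, $[\mu_+]\in\mathbb M_N$. The same argument with $\varphi^{-n}$ and the signs exchanged gives $[\mu_-]\in\mathbb M_N$.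

By Lemma~\ref{lem:minimal} there are $\theta,\psi\in\mathrm{Out}(F_N)$ with $[\mu_-]\in\theta(U)$ and $[\mu_+]\in\psi^{-1}(V)$. These sets are open in $\mathbb M_N$, so there are open sets $U_\pm\subseteq\mathbb P\mathrm{Curr}(F_N)$ with $U_-\cap\mathbb M_N=\theta(U)$ and $U_+\cap\mathbb M_N=\psi^{-1}(V)$. For large $n$, Theorem~\ref{thm:U} and invariance of $\mathbb M_N$ give
\[
\varphi^n\theta(\mathbb M_N\setminus U)=\varphi^n(\mathbb M_N\setminus U_-)\subseteq U_+\cap\mathbb M_N=\psi^{-1}(V).
\]
So $\Phi=\psi\varphi^n\theta$ has the required property.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:window} for $N\ge3$]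
Let $U\subseteq\mathbb M_N$ be nonempty and open. By Corollary~\ref{cor:notdense} there is a window $Z_0$ such that $V=\mathbb M_N\setminus\overline{Z_0}$ is nonempty. Let $\Phi$ be as in Lemma~\ref{lem:contraction}. Then $\Phi(\mathbb M_N\setminus U)$ is disjoint from $Z_0$, so $\Phi^{-1}(Z_0)\subseteq U$. By \eqref{eq:window}, applied to an automorphism that represents $\Phi^{-1}$, the set $\Phi^{-1}(Z_0)$ is a window.
\end{proof}

This completes the proof of Proposition~\ref{prop:window}, and with it of Theorem~\ref{thm:B}.

\section{Rigid sets with classes in $\mathbb M_N$}\label{sec:consequences}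

\subsection{The criterion}

Theorem~\ref{thm:A} is the equivalence of (1) and (2) below for $S\subseteq\mathcal P_N$. Primitivity of the elements of $S$ is used only to know that their classes lie in $\mathbb M_N$.

\begin{theorem}\label{thm:C}
Let $N\ge2$ and let $S\subseteq F_N\setminus\{1\}$ satisfy $[\eta_g]\in\mathbb M_N$ for all $g\in S$. The following are equivalent:
\begin{enumerate}
\item[(1)] $S$ is spectrally rigid.
\item[(2)] $\Lambda(S)=\mathbb M_N$.
\item[(3)] There is no family $(T_t)_{0\le t<1/2}$ of pairwise distinct trees in $\mathrm{cv}_N$ that all agree on $S$.
\end{enumerate}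
The hypothesis holds in particular whenever every element of $S$ lies in a proper free factor of $F_N$.
\end{theorem}

\begin{proof}
The implication (2)$\Rightarrow$(1) is Proposition~\ref{prop:if}, and (1)$\Rightarrow$(3) is the definition of rigidity. Suppose that (2) fails. By hypothesis $\Lambda(S)\subseteq\mathbb M_N$, so $U=\mathbb M_N\setminus\Lambda(S)$ is nonempty and open in $\mathbb M_N$, and $[\eta_g]\in\mathbb M_N\setminus U$ for all $g\in S$. The family given by Theorem~\ref{thm:B} agrees on $S$, so (3) fails.

For the last claim, a proper free factor is contained in $H=\langle a_1,\dots,a_{N-1}\rangle$ for some basis $A=(a_1,\dots,a_N)$. Let $1\ne g\in H$; after conjugating in $H$, which does not change $\eta_g$, the word $g$ is cyclically reduced. The word $a_Ng^n$ is cyclically reduced, and it is primitive because $(a_1,\dots,a_{N-1},a_Ng^n)$ is a basis. Fix a nontrivial reduced word $v$ of length $\ell$ and compare the occurrences of $v^{\pm1}$ in the cyclic words $a_Ng^n$ and $g^n$. At a starting position in $g^n$ from which $\ell$ letters can be read without leaving $g^n$, both cyclic words read the same. At most $\ell$ positions of $a_Ng^n$ and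 at most $\ell-1$ positions of $g^n$ are not of this type, and each position carries at most one occurrence, since $v\neq v^{-1}$. By Lemma~\ref{lem:cyl}(d),
\[
\bigl|\eta_{a_Ng^n}(C_A(v))-n\,\eta_g(C_A(v))\bigr|\le\ell\qquad(n\geq1).
\]
Hence $\frac1n\eta_{a_Ng^n}\to\eta_g$ and $[\eta_g]\in\mathbb M_N$.
\end{proof}

\begin{remark}
The criterion can be stated without currents: a set $S$ as in Theorem~\ref{thm:C} is spectrally rigid if and only if for every basis $A$ every turn of $A$ is taken by some element of $S$. Necessity is Lemma~\ref{lem:fold}. Conversely, if the classes $[\eta_g]$, $g\in S$, meet every window, they meet every nonempty open subset of $\mathbb M_N$ by Proposition~\ref{prop:window}, so (2) holds.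
\end{remark}

\subsection{Rigid sets of primitive elements are redundant}

\begin{corollary}\label{cor:D}
Let $S\subseteq\mathcal P_N$ be spectrally rigid.
\begin{enumerate}
\item[(a)] If $F\subseteq S$ is finite, or more generally if $\Lambda(F)$ is nowhere dense in $\mathbb M_N$, then $S\setminus F$ is spectrally rigid. So no subset of $\mathcal P_N$ is a minimal spectrally rigid set.
\item[(b)] $S$ contains infinitely many pairwise disjoint spectrally rigid subsets.
\end{enumerate}
\end{corollary}

\begin{proof}
The space $\mathbb M_N$ has no isolated points. Indeed, an isolated point belongs to every dense subset, so it would be a primitive class $[\eta_{a_1}]$ for some basis $A=(a_i)$. But the primitive classes $[\eta_{a_2a_1^n}]$ tend to $[\eta_{a_1}]$ by Lemma~\ref{lem:star}, and they differ from it because $\eta_{a_2a_1^n}(C_A(a_2))=1$ and $\eta_{a_1}(C_A(a_2))=0$. Consequently finite subsets of $\mathbb M_N$ are nowhere dense.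

(a) By Theorem~\ref{thm:A}, $\mathbb M_N=\Lambda(S)=\Lambda(S\setminus F)\cup\Lambda(F)$. So the closed set $\Lambda(S\setminus F)$ contains $\mathbb M_N\setminus\Lambda(F)$, which is dense in $\mathbb M_N$. Hence $\Lambda(S\setminus F)=\mathbb M_N$, and $S\setminus F$ is rigid by Theorem~\ref{thm:A}. A rigid set is nonempty, as $\mathrm{cv}_N$ has more than one point, and removing one element leaves a smaller rigid set.

(b) Let $U_1,U_2,\dots$ be a countable base of nonempty open sets of the compact metrizable space $\mathbb M_N$. Removing finitely many points from $U_j$ leaves a nonempty open set, which meets the dense set $\{[\eta_g]:g\in S\}$. So each $U_j$ contains $[\eta_g]$ for infinitely many $g\in S$. Enumerate the pairs $(i,j)$ of positive integers and choose inductively pairwise distinct $g_{ij}\in S$ with $[\eta_{g_{ij}}]\in U_j$. The sets $S_i=\{g_{ij}:j\ge1\}$ are pairwise disjoint and satisfy $\Lambda(S_i)=\mathbb M_N$, so they are rigid by Theorem~\ref{thm:A}.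
\end{proof}

\subsection{The hypothesis on $S$ cannot be dropped}

For arbitrary $S\subseteq F_N\setminus\{1\}$ the condition $\Lambda(S)\supseteq\mathbb M_N$ is sufficient for rigidity, by Proposition~\ref{prop:if}. It is not necessary. Here, and only here, we use that the classes $[\eta_g]$, $g\neq1$, are dense in $\mathbb P\mathrm{Curr}(F_N)$ \cite{Kap}.

\begin{proposition}\label{prop:sharp}
Let $O\subseteq\mathbb P\mathrm{Curr}(F_N)$ be nonempty and open. Then $S_O=\{g\ne1:[\eta_g]\in O\}$ is spectrally rigid.
\end{proposition}

\begin{proof}
Let $T,T'$ agree on $S_O$. The classes $[\eta_g]$ with $g\in S_O$ are dense in the open set $O$, so $O\subseteq\Lambda(S_O)\subseteq E(T,T')$ by Lemma~\ref{lem:closed}. Fix $[\nu]\in O$ and let $\mu\ne0$ be any current. As $s\to\infty$, the classes $[\mu+s\nu]=[\nu+s^{-1}\mu]$ tend to $[\nu]$, so they lie in $O$ for large $s$. By linearity,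
\[
\langle T,\mu\rangle=\langle T,\mu+s\nu\rangle-s\langle T,\nu\rangle=\langle T',\mu+s\nu\rangle-s\langle T',\nu\rangle=\langle T',\mu\rangle .
\]
Taking $\mu=\eta_g$ gives $\|\cdot\|_T=\|\cdot\|_{T'}$, so $T=T'$.
\end{proof}

If $U_0$ is an open neighborhood of a primitive class whose closure is not all of $\mathbb P\mathrm{Curr}(F_N)$, and $O$ is the complement of $\overline{U_0}$, then $S_O$ is rigid although $\Lambda(S_O)$ misses $U_0$ and so does not contain $\mathbb M_N$. For a concrete instance, fix a basis $A=(a_i)$ and let $O=\{[\mu]:\mu(C_A(a_1))<\mu(C_A(a_2))\}$, an open set that contains $[\eta_{a_2}]$. Then $S_O$ consists of the elements whose cyclic word has more letters $a_2^{\pm1}$ than letters $a_1^{\pm1}$. On $\Lambda(S_O)$ the non-strict inequality holds, so $[\eta_{a_1}]\notin\Lambda(S_O)$. Thus $S_O$ is spectrally rigid, while by Theorem~\ref{thm:A} its subset $S_O\cap\mathcal P_N$ is not.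

\begin{thebibliography}{9}

\bibitem{BH}
Bestvina and Handel, \emph{Train tracks and automorphisms of free groups}, Ann. of Math. 135 (1992).

\bibitem{CFKM}
Carette, Francaviglia, Kapovich and Martino, Algebr. Geom. Topol. 12 (2012).

\bibitem{FCKM}
Stefano Francaviglia, Mathieu Carette, Ilya Kapovich and Armando Martino, \emph{Spectral rigidity of automorphic orbits in free groups}, arXiv:1106.0688 (2011).

\bibitem{FM}
Francaviglia and Martino, \emph{Metric properties of Outer space}, Publ. Mat. 55 (2011).

\bibitem{Kap}
Kapovich, \emph{Currents on free groups}, 2006.

\bibitem{Uy}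
Uyanik, \emph{Dynamics of hyperbolic iwips}, Conform. Geom. Dyn. 18 (2014).

\end{thebibliography}
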